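# Gonality and multisecant lines of ACM space curves

## 1. Projecting from the line that meets the curve most

Let $\Bbbk$ be an algebraically closed field of arbitrary characteristic. Take a smooth curve $C$ of degree $d$ in $\mathbb P^3$, not contained in a plane, and look for a map $C\to\mathbb P^1$ of the smallest possible degree. Lines give such maps: if a line $\Lambda$ meets $C$ in $k$ points, then a plane through $\Lambda$ meets $C$ in $d-k$ further points, and turning the plane around $\Lambda$ gives a map of degree $d-k$. So the answer that one first guesses is: choose the line that meets $C$ most often, and nothing beats it. We fix the words, then test the guess.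

**Definition 1.1 (gonality).** Let $C$ be a nonsingular projective curve. The gonality $\operatorname{gon}(C)$ is the least $m$ for which there is a complete $g^1_m$ without base points, that is, a base point free line bundle $A$ with $\deg A=m$ and $h^0(A)=2$.

**Definition 1.2 (multisecant order).** For a line $\Lambda$ let $\mathrm{length}(C\cap\Lambda)$ be the number of intersection points counted with multiplicity. Let $k$ be the maximum of this number over all lines. The gonality of $C$ *can be computed by multisecants* if $\operatorname{gon}(C)=d-k$.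

**Definition 1.3 (ACM).** The curve $C\subset\mathbb P^3$ is ACM (arithmetically Cohen–Macaulay), equivalently projectively normal, if its homogeneous coordinate ring is Cohen–Macaulay. We use it in the form $H^1(\mathcal I_C(n))=0$ for all $n$. Then every restriction map $H^0(\mathcal O_{\mathbb P^3}(n))\to H^0(\mathcal O_C(n))$ is onto.

Complete intersections are ACM. A smooth rational quartic is not: there $h^0(\mathcal O_C(1))=5$, while there are only four independent linear forms on $\mathbb P^3$. If $C$ is ACM, then $h^0(\mathcal O_C)=1$, so a smooth ACM curve is connected, hence integral. If it is also nondegenerate (in no plane), then $H^0(\mathcal O_C(1))$ is exactly the $4$-dimensional space of linear forms. No line lies in such a $C$, so $k$ is finite.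

The question, which carries Peskine's name in the source of the problem, Robin Hartshorne, "Clifford Index of ACM Curves in ${\mathbb P}^3$", arXiv:math/0104266 (2001), is whether the guess holds for all smooth nondegenerate ACM curves. Three tests by hand:

1. *Twisted cubic.* Here $d=3$. The curve is cut out by quadrics, and a line meeting it in length $\ge3$ would lie in all of them, hence in $C$. So $k=2$, and $d-k=1$ is the gonality of $\mathbb P^1$.
2. *Elliptic quartic, the intersection of two quadrics.* Again $k=2$ and $d-k=2$. A curve of genus $1$ has gonality $2$.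
3. *Quadric and cubic.* Here $d=6$, $\omega_C=\mathcal O_C(1)$, $g=4$. A line in the quadric meets $C$ where it meets the cubic, in length $3$. A line meeting $C$ in length $\ge4$ would lie in both surfaces. So $k=3$ and $d-k=3$. A $g^1_2$ with divisor $p+q$ would give $h^0(\omega_C(-p-q))=3$ by Riemann–Roch, but $\omega_C=\mathcal O_C(1)$ is very ample, so this number is $4-2=2$. The genus is positive, so there is no $g^1_1$. Hence $\operatorname{gon}(C)=3$.

The guess is right.

**Theorem A.** Let $C\subset\mathbb P^3$ be a smooth nondegenerate ACM curve of degree $d$, and let $k$ be the maximum order of a multisecant line of $C$. Then $\operatorname{gon}(C)=d-k$, in every characteristic.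

A bolder guess is that every pencil of small degree comes from a line. This is almost true. Let $s\ge2$ be the least degree of a surface containing $C$, and let $g$ be the genus.

**Theorem B.** Let $C$ be as in Theorem A, with $s\ge3$. Let $A$ be a base point free line bundle on $C$ with $h^0(A)=2$ and $\deg A=m$. If $A$ is not cut out by the planes through a line, i.e. $H^0(\mathcal O_C(1)\otimes A^{-1})=0$ (see Lemma 2.2), then $m\ge d-3$. The only exception is: $s=4$, $(d,g)=(4c,2c^2-1)$ with $c\ge3$, and $m=d-4$. Such exceptions exist for every $c\ge3$.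

From now on $C$ is a smooth nondegenerate ACM curve, with $d,g,k,s$ as above. We write $A(n)=A\otimes\mathcal O_C(n)$ and $\binom n2=n(n-1)/2$.

## 2. Pencils that come from lines, and what Riemann–Roch sees

**Lemma 2.1.** The gonality is the least degree of a nonconstant morphism $C\to\mathbb P^1$, and $\operatorname{gon}(C)\le d-k$.

*Proof.* A base point free pencil is a nonconstant morphism, so one inequality is clear. Let $f:C\to\mathbb P^1$ be nonconstant of least degree and $A=f^*\mathcal O(1)$, which is base point free with $h^0(A)\ge2$. If $h^0(A)\ge3$, then $h^0(A(-p))\ge2$ for a point $p$, and two independent sections of $A(-p)$, after removing their common zeros, give a nonconstant morphism of degree $\le\deg A-1$, a contradiction. So $h^0(A)=2$.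

For a line $\Lambda$, the two linear forms defining $\Lambda$ generate the ideal of $C\cap\Lambda$ on $C$, and they are independent on $C$. Removing the divisor $C\cap\Lambda$ leaves a base point free pencil of degree $d-\mathrm{length}(C\cap\Lambda)$. Take $\Lambda$ with length $k$. $\square$

**Lemma 2.2.** Let $A$ be base point free with $h^0(A)=2$, $\deg A=m$. Then $H^0(\mathcal O_C(1)\otimes A^{-1})\ne0$ if and only if $A$ is cut out by the planes through a line $\Lambda$. In that case $\mathrm{length}(C\cap\Lambda)\ge d-m$, so $m\ge d-k$.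

*Proof.* If $A$ is cut out by planes through a line, then $A=\mathcal O_C(1)(-B)$ with $B\ge0$, so $\mathcal O_C(1)\otimes A^{-1}=\mathcal O_C(B)$ has a section. Conversely write $\mathcal O_C(1)\otimes A^{-1}=\mathcal O_C(B)$ with $B\ge0$ of degree $d-m$. The linear forms vanishing on $B$ form $H^0(\mathcal O_C(1)(-B))=H^0(A)$, of dimension $2$. So $B$ lies on the line $\Lambda$ where these two forms vanish, and $|A|$ is cut out by the planes through $\Lambda$. As $B\subset C\cap\Lambda$, the length is at least $d-m$. $\square$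

We write $A\not\le H$ when $H^0(\mathcal O_C(1)\otimes A^{-1})=0$. For Theorem A we must show that a pencil with $A\not\le H$ has degree at least $d-k$.

The first thing to try is Riemann–Roch, $h^0(\mathcal O_C(1)\otimes A^{-1})\ge d-m+1-g$. If $d-m\ge g$, then $A$ comes from a line. This settles, for example, an ACM curve with $d=6$, $g=3$: since $\omega_C(-p)$ has degree $3$ and at least two sections, a gonality pencil has $m\le3$, so $d-m\ge3=g$, and Lemmas 2.1 and 2.2 give $m=d-k$.

The method stops as soon as $d-m<g$. For the complete intersection of two cubics, $\omega_C=\mathcal O_C(2)$, $d=9$, $g=10$, and the lower bound is $d-m+1-g=-m$, which says nothing.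

Look at the same space differently. If $H^0(A)=\langle s_1,s_2\rangle$, we shall see in Lemma 4.2 that a linear relation $f_1s_2+f_2s_1=0$ with linear forms $f_1,f_2$ produces a section of $\mathcal O_C(1)\otimes A^{-1}$. So $A\not\le H$ says that there are no relations in degree $1$. This should limit the relations in all degrees; few relations make $h^0(A(n))$ large for all $n$; and for $n\gg0$ we have $h^0(A(n))=nd+m+1-g$, which then forces $m$ to be large. To count relations in all degrees at once, we cut $C$ with the generic plane.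

## 3. The generic plane section is one closed point

Let $\kappa$ be the function field of the dual space $(\mathbb P^3)^\vee$, let $x=\sum t_iX_i$ be the generic linear form, $P=\{x=0\}\cong\mathbb P^2_\kappa$ the generic plane, and $Z=C_\kappa\cap P$.

**Step 3.1. $Z=\operatorname{Spec}L$ with $L$ a field, $[L:\kappa]=d$.** This step lets us do linear algebra inside a field. The incidence variety $\{(c,\Pi):c\in C\cap\Pi\}$ is a $\mathbb P^2$-bundle over $C$, hence integral. It is finite over $(\mathbb P^3)^\vee$, because no plane contains $C$, and surjective, because every plane meets $C$. Its generic fiber is $Z$. So $Z$ is the spectrum of a domain finite over $\kappa$, that is, of a field $L$; the length of $Z$ is $\deg\mathcal O_{C_\kappa}(1)=d$. Also $C_\kappa$ is integral, since $C$ is integral and $\Bbbk$ is algebraically closed.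

*Example.* For the twisted cubic $(1:T:T^2:T^3)$ we get $L=\kappa[T]/(t_0+t_1T+t_2T^2+t_3T^3)$.

**Step 3.2. The subspaces $V_i$.** This step turns the coordinate ring of $Z$ into a chain of subspaces of $L$. Let $S=\kappa[X_0,X_1,X_2]$ be the coordinate ring of $P$ (new variables), $I_Z\subset S$ the homogeneous prime ideal of the closed point $Z$, $R=S/I_Z$. Fix a linear form $z_0\notin I_Z$. Sending $f$ to the value of $f/z_0^i$ at $Z$ identifies $R_i$ with a $\kappa$-subspace $V_i\subset L$. We have $1\in V_i$, $V_iV_l=V_{i+l}$ (span of products), $V_i\subset V_{i+1}$, and $V_i=L$ for $i\gg0$. Put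
$$H(i)=\dim_\kappa V_i,\qquad h_i=H(i)-H(i-1)\quad(H(-1)=0),\qquad\text{so}\quad \sum_i h_i=d .$$
In the example $V_0=\kappa$ and $V_1=\langle1,T,T^2,T^3\rangle=L$, so $h=(1,2)$.

**Step 3.3. $s$ is also the least degree of a nonzero element of $I_Z$.** This is where ACM first enters. Let $f\in(I_Z)_i$ and lift $f$ to a form on $\mathbb P^3_\kappa$. Its restriction to $C_\kappa$ vanishes on $Z$, so it is $x\sigma$ with $\sigma\in H^0(\mathcal O_{C_\kappa}(i-1))$, and by ACM $\sigma$ is the restriction of a form. Subtracting $x$ times that form, we get a lift of $f$ in $I_{C_\kappa}$. So a nonzero $f$ has degree $\ge s$ (the least degree in $I_{C_\kappa}$ is $s$ by flat base change). Conversely, a nonzero form of least degree in the prime $I_{C_\kappa}$ is not divisible by $x\notin I_{C_\kappa}$, so it restricts to a nonzero element of $I_Z$. In particular, as $s\ge2$, *every nonzero linear form on $P$ has nonzero value in $L$*. More generally every nonzero form of degree $<s$ has nonzero value in $L$.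

**Step 3.4. The shape of $h$.** The claim is
$$h_i=i+1\ (i<s),\qquad h_i\le\min(s,i+1)\ \text{ for all } i,\qquad h_{i+1}\le h_i\ (i\ge s-1).\tag{1}$$
For $z\in S_1\setminus0$ put $\bar S=S/zS\cong\kappa[Y_0,Y_1]$. As $z$ is a nonzerodivisor on the domain $R$, $h_i=\dim(R/zR)_i=i+1-\dim\bar I_i$, where $\bar I$ is the image of $I_Z$ in $\bar S$. For $i<s$ this is $i+1$. A nonzero $F\in(I_Z)_s$ is not divisible by $z$, since $F/z$ would lie in $I_Z$ in degree $s-1$. So $\bar F\ne0$, $\dim\bar I_i\ge i-s+1$ for $i\ge s$, and $h_i\le s$.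

For the last claim we use: *if $0\ne N\subset\bar S_l$, then $\dim\bar S_1N\ge\dim N+1$.* Indeed, let $\mathcal A$ be the set of exponents $a$ such that $Y_0^aY_1^{l-a}$ is the leading monomial (highest power of $Y_0$) of an element of $N$. Then $|\mathcal A|=\dim N$, and the leading exponents of $\bar S_1N$ include $\mathcal A\cup(\mathcal A+1)$, which has at least $|\mathcal A|+1$ elements. For $i\ge s$ apply this to $N=\bar I_i\ne0$: $h_{i+1}\le i+2-(\dim\bar I_i+1)=h_i$. For $i=s-1$: $h_s\le s=h_{s-1}$.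

*Example.* If $C$ is the complete intersection of surfaces of degrees $a,b$, then $Z$ is the complete intersection of plane curves of degrees $a,b$, and $\sum h_iT^i=(1+\dots+T^{a-1})(1+\dots+T^{b-1})$. Two cubics give $h=(1,2,3,2,1)$; a cubic and a quartic give $h=(1,2,3,3,2,1)$.

## 4. Counting sections of $A(n)$

Fix $A$ base point free with $h^0(A)=2$, $H^0(A)=\langle s_1,s_2\rangle$, $m=\deg A$. We have $h^0(A(-1))=0$, for otherwise $h^0(A)\ge h^0(\mathcal O_C(1))=4$.

The section $s_2|_Z$ is nonzero: otherwise $s_2\in x\cdot H^0(A(-1))\otimes\kappa=0$. So $\varphi=(s_1/s_2)|_Z\in L$ is defined. Moreover $\varphi\notin\kappa$: if $\varphi=a\in\kappa$, then $s_1-as_2$ vanishes on $Z$, hence is $0$ by the same argument, against independence. Put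
$$\rho(i)=\dim_\kappa(V_i+\varphi V_i)\le d,\qquad \delta_i=\rho(i)-H(i)\ge0 .$$

**Proposition 4.1.** We have
$$m\ \ge\ \sum_{i\ge0}\delta_i,\tag{2}$$
$$d+g-1=\sum_i i\,h_i.\tag{3}$$

*Proof.* The kernel of $H^0(C_\kappa,A(i))\to H^0(A(i)|_Z)\cong L$ is $x\cdot H^0(C_\kappa,A(i-1))$, so the image has dimension $h^0(A(i))-h^0(A(i-1))$. If $f\in S_i$ lifts to $\tilde f$ on $\mathbb P^3_\kappa$, then $\tilde fs_2$ and $\tilde fs_1$ map, after division by $s_2z_0^i$, to the value of $f$ and to $\varphi$ times it. So the image contains a copy of $V_i+\varphi V_i$. Summing over $0\le i\le n$ and using $h^0(A(-1))=0$, for $n\gg0$,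
$$nd+m+1-g=h^0(A(n))\ge\sum_{i=0}^n\rho(i).$$
By ACM the image of $H^0(\mathcal O_{C_\kappa}(i))$ in $L$ is exactly $V_i$, so $nd+1-g=h^0(\mathcal O_C(n))=\sum_{i=0}^nH(i)$. Subtracting gives (2). The second formula also gives $\sum_{i\ge0}(d-H(i))=(n+1)d-(nd+1-g)=d+g-1$, and $\sum_{i\ge0}(d-H(i))=\sum_{i\ge0}\sum_{l>i}h_l=\sum_l l\,h_l$. $\square$

So everything depends on how fast $V_i+\varphi V_i$ grows, that is, on the relations
$$\mathcal K_i=\{(f,f^*)\in S_i^2:\ f+\varphi f^*=0\ \text{in }L\},\qquad \mathcal K=\bigoplus_i\mathcal K_i,\qquad \rho(i)=2\tbinom{i+2}2-\dim\mathcal K_i.\tag{4}$$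
As $\varphi\notin\kappa$, $\mathcal K_0=0$ and $\rho(0)=2$.

**Lemma 4.2.** If $\mathcal K_1\ne0$, then $H^0(\mathcal O_C(1)\otimes A^{-1})\ne0$.

*Proof.* Let $0\ne(f,f^*)\in\mathcal K_1$, with lifts $\tilde f,\tilde f^*$ to linear forms on $\mathbb P^3_\kappa$. Then $\tilde fs_2+\tilde f^*s_1$ vanishes on $Z$, so it equals $x\sigma$ with $\sigma=as_1+bs_2\in H^0(C_\kappa,A)$. Thus $(\tilde f-bx)s_2+(\tilde f^*-ax)s_1=0$, a nontrivial relation, since $f,f^*$ are not both zero modulo $x$. So the multiplication map $H^0(\mathcal O_C(1))\otimes H^0(A)\to H^0(A(1))$ has a nonzero kernel over $\kappa$, hence over $\Bbbk$ by flat base change: $f_1s_2=-f_2s_1$ with linear forms over $\Bbbk$, not both zero. As $C$ is integral and nondegenerate, both $f_1,f_2$ are nonzero on $C$. Since $s_1,s_2$ have no common zero, $f_1/s_1=-f_2/s_2$ is a nonzero section of $\mathcal O_C(1)\otimes A^{-1}$, regular everywhere. $\square$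

**Lemma 4.3.** If $\delta_i=0$, then $n_0=[\kappa(\varphi):\kappa]\ge2$ divides $H(q)$ for all $q\ge i$, and $\delta_q=0$ for all $q\ge i$.

*Proof.* $\delta_i=0$ means $\varphi V_i\subset V_i$. So $V_i$, and every $V_q=V_{q-i}V_i$ with $q\ge i$, is a vector space over the field $\kappa(\varphi)$. $\square$

## 5. Curves on a quadric; two cubics; a cubic and a quartic

**Proposition 5.1.** Theorem A holds if $s=2$.

*Proof.* $C$ lies on a quadric $Q$, irreducible and reduced since $C$ is integral and in no plane. By (1), $h=(1,2^a,1^b,0,\dots)$ ($a$ twos, $b$ ones) with $a\ge1$, $b\ge0$. The last index with $h\ne0$ is $t=a+b$, and $d=1+2a+b$. Let $A$ be a gonality pencil, $m=\operatorname{gon}(C)\le d-k$.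

**Step 1. $m\ge t$.** The purpose is a lower bound for $m$ from (2); it suffices that $\delta_i\ge1$ for $0\le i<t$. If $\delta_i=0$ for such an $i$, then by Lemma 4.3 some $n_0\ge2$ divides $H(i)$ and $H(i+1)$, hence $h_{i+1}\in\{1,2\}$. So $h_{i+1}=2$ and $n_0=2$. But then $h_1=\dots=h_i=2$ and $H(i)=2i+1$ is odd, a contradiction.

**Step 2. $k\ge\lceil d/2\rceil$.** The purpose is to find a line with many points. Let $\{x=0\}$ now be the tangent plane to $Q$ at a smooth point of $Q$. It meets $Q$ in a conic singular at that point, and a singular conic is a product of two linear forms (with the singular point at $(0:0:1)$ its equation is a binary form). So the equation of $Q$ is $\ell\ell'+x\mu$ with linear forms $\ell,\ell',\mu$, and $\ell,\ell'$ are nonzero modulo $x$ because $Q$ contains no plane. At $c\in C\cap\{x=0\}$, with valuation $v$ of $\mathcal O_{C,c}$, we have $\ell\ell'=-x\mu$ on $C$, so $v(\ell)+v(\ell')\ge v(x)$, and therefore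
$$\min(v(x),v(\ell))+\min(v(x),v(\ell'))\ge v(x)$$
(clear if one minimum is $v(x)$; otherwise the left side is $v(\ell)+v(\ell')$). Summing over $c$, the lengths of $C$ with the lines $\{x=\ell=0\}$ and $\{x=\ell'=0\}$ add up to at least $d$.

**Step 3. Comparison.** If $b\ge1$ then $2(a+b)\ge1+2a+b$; if $b=0$ then $\lfloor(1+2a)/2\rfloor=a$. So
$$m\ge t=a+b\ge\lfloor d/2\rfloor\ge d-k\ge m. \qquad\square$$

Now let $s\ge3$. For two cubics, $H=(1,3,6,8,9)$. Suppose $A\not\le H$. Then $\mathcal K_1=0$, so $\rho(0)=2$, $\rho(1)=6$, $\delta_0=1$, $\delta_1=3$. If $\delta_2=0$ or $\delta_3=0$, then $n_0\ge2$ divides $8$ and $9$, impossible. So $m\ge1+3+1+1=6=d-3$. Here $k\le3$, since a line meeting $C$ in length $\ge4$ lies in both cubics, so pencils from lines also have degree $\ge6$.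

For a cubic and a quartic, $d=12$, $H=(1,3,6,9,11,12)$, and the same argument gives only $\delta\ge(1,3,1,1,1)$: each of $\delta_2,\delta_3,\delta_4$ is positive because $n_0$ cannot divide both $11$ and $12$. So $m\ge7$, and we want $9=d-3$. Positivity of the single $\delta_i$ is too weak. We must control how $\rho$ grows, and for that we use that $\mathcal K$ is a module.

## 6. The module of relations and its difference function

Let $M=\bigoplus_i(V_i+\varphi V_i)=S^2/\mathcal K$ and
$$u_i=\rho(i)-\rho(i-1)\quad(\rho(-1)=0),\qquad\text{so }\ \sum_iu_i=d .$$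
A nonzero linear form $z$ has nonzero value in $L$, so it is a nonzerodivisor on $M$. With $\bar{\mathcal K}$ the image of $\mathcal K$ in $\bar S^2$, $\bar S=S/zS$,
$$u_i=\dim(\bar S^2/\bar{\mathcal K})_i=2(i+1)-\dim\bar{\mathcal K}_i\ge0,\tag{5}$$
for every choice of $z$.

**Step 6.1. Determinants of relations vanish on $Z$.** This step ties $\mathcal K$ to $s$. For $\alpha=(f,f^*)$, $\beta=(g,g^*)$ in $\mathcal K$ we have $f=-\varphi f^*$ and $g=-\varphi g^*$ on $Z$, so $\det(\alpha,\beta)=fg^*-gf^*\in I_Z$.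

Let $j$ be the least degree with $\mathcal K_j\ne0$, and $0\ne\alpha\in\mathcal K_j$. Let $j_2$ be the least degree of a $\beta\in\mathcal K$ with $\det(\alpha,\beta)\ne0$; fix such a $\beta$. If $0\ne F\in(I_Z)_s$, then $(F,0),(0,F)\in\mathcal K_s$, and one of them has nonzero determinant with $\alpha$. Hence
$$1\le j\le j_2\le s,\qquad j+j_2\ge s,$$
the last because $\det(\alpha,\beta)$ is a nonzero element of $I_Z$ of degree $j+j_2$.

**Step 6.2. Below degree $j_2$ there are only multiples of $\alpha$.** The claim is $\mathcal K_i=S_{i-j}\alpha$ for $i<j_2$. If $j=s$, then $j_2=s$ and both sides are $0$. Let $j<s$. If $\alpha=a\alpha'$ with $\deg a>0$, then $\deg a\le j<s$, so $a$ has nonzero value in $L$ and $\alpha'\in\mathcal K$ has smaller degree than $j$, a contradiction. So the components $f,f^*$ of $\alpha$ are coprime; both are nonzero, since $j\ge1$. If $\beta'=(g,g^*)$ has $fg^*=gf^*$, then $f\mid g$, $g=af$, $g^*=af^*$, so $\beta'\in S\alpha$. By the definition of $j_2$ this applies to all $\beta'\in\mathcal K_i$,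 $i<j_2$.

Also, for every $j$ and every $z$, $\bar\alpha\ne0$, since otherwise $\alpha/z\in\mathcal K_{j-1}$. So $\dim\bar{\mathcal K}_i=\max(0,i-j+1)$ for $i<j_2$, and by (5)
$$u_i=i+1+\min(i+1,j)\quad(0\le i<j_2),\qquad\text{in particular}\quad u_{j_2-1}=j+j_2.\tag{6}$$

**Lemma 6.3.** Let $N\subset\bar S_i^2$ be a subspace spanning a space of rank $2$ over $\kappa(Y_0,Y_1)$, $n=\dim N$. Then $\dim\bar S_1N\ge n+2$. If equality holds, then $\dim\bar S^2_{i+q}/\bar S_qN=2i+2-n$ for all $q\ge0$.

*Proof.* Recall that every vector bundle on $\mathbb P^1_\kappa$ is a sum of line bundles $\mathcal O(e)$. Let $\mathcal N\subset\mathcal O(i)^2$ be the image of $N\otimes\mathcal O$; it has rank $2$, and the kernel is $\bigoplus_{l=1}^{n-2}\mathcal O(-e_l)$. As $N\to H^0(\mathcal O(i)^2)$ is injective, the kernel has no sections, so all $e_l\ge1$. The kernel of $\bar S_1\otimes N\to\bar S^2_{i+1}$ is $\bigoplus H^0(\mathcal O(1-e_l))$, so $\dim\bar S_1N=2n-\#\{l:e_l=1\}\ge2n-(n-2)=n+2$.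

In case of equality all $e_l=1$, so $\deg\mathcal N=n-2$. Write $\mathcal N=\mathcal O(a)\oplus\mathcal O(b)$; $a,b\ge0$ because $\mathcal N$ is globally generated. So $h^0(\mathcal N)=a+b+2=n$ and $N=H^0(\mathcal N)$. Multiplication $H^0(\mathcal O(q))\otimes H^0(\mathcal O(a))\to H^0(\mathcal O(a+q))$ is onto, likewise for $b$, so $\bar S_qN=H^0(\mathcal N(q))$ has dimension $n+2q$, and $2(i+q+1)-(n+2q)=2i+2-n$. $\square$

**Lemma 6.4.** $u_{i+1}\le u_i$ for $i\ge j_2-1$.

*Proof.* Choose $z$ not dividing $\det(\alpha,\beta)$, possible as $\kappa$ is infinite. Then $\det(\bar\alpha,\bar\beta)\ne0$, so $\bar\beta\notin\bar S\bar\alpha$ and $\dim\bar{\mathcal K}_{j_2}\ge(j_2-j+1)+1$. Thus $u_{j_2}\le2(j_2+1)-(j_2-j+2)=j+j_2=u_{j_2-1}$. For $i\ge j_2$, $\bar{\mathcal K}_i$ contains multiples of $\bar\alpha$ and $\bar\beta$ and so spans rank $2$. Lemma 6.3 and $\bar S_1\bar{\mathcal K}_i\subset\bar{\mathcal K}_{i+1}$ give $\dim\bar{\mathcal K}_{i+1}\ge\dim\bar{\mathcal K}_i+2$, i.e. $u_{i+1}\le u_i$. $\square$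

Is monotonicity enough? Return to the cubic and quartic, $H=(1,3,6,9,11,12)$, with $j=j_2=2$. Then $u_0=2$, $u_1=4$, and $u=(2,4,2,2,2)$ is allowed by Lemma 6.4. It has $\rho=(2,6,8,10,12)$ and $\delta=(1,3,2,1,1)$, all positive, with sum $8<9$. So monotonicity fails to give the bound, and what must be excluded is the flat stretch $2,2,2$ at a height below $s=3$.

## 7. A flat step of $u$ has height at least $s$

**Proposition 7.1.** If $i\ge j_2$ and $u_i=u_{i+1}=c>0$, then $c\ge s$.

The reason to expect this: a flat step means that the relations of degree $i$ behave as if $S^2/\langle\mathcal K_i\rangle$ were supported on a curve of degree $c$. If that curve passes through $Z$, its equation lies in $I_Z$ and $c\ge s$. If not, $\mathcal K_i$ already describes $Z$ completely, and then $\rho(i)$ has already reached its maximum $d$, so that $u_{i+1}=0$.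

*Proof.* Let $G\subset S^2$ be the submodule generated by $\mathcal K_i$, $B=S^2/G$, $\mathcal B=\tilde B$ on $P$, $b_n=\dim B_n$. Then $b_i=\rho(i)$. As $i\ge j_2$, $G$ has rank $2$, so $\mathcal B$ is torsion.

**Step 1. An upper bound for $\chi(\mathcal B(i))$.** We use the flat step to show that $\chi(\mathcal B(n))=cn+\text{const}$ and
$$\chi(\mathcal B(i))\le\rho(i).\tag{7}$$
Choose $z$ not dividing $\det(\alpha,\beta)$ and not vanishing at any associated point of $\mathcal B$; only finitely many proper subspaces of $S_1$ are excluded and $\kappa$ is infinite. Since $u_i=u_{i+1}$, (5) gives $\dim\bar{\mathcal K}_{i+1}=\dim\bar{\mathcal K}_i+2$. As $\bar S_1\bar{\mathcal K}_i\subset\bar{\mathcal K}_{i+1}$, equality holds in Lemma 6.3 for $N=\bar{\mathcal K}_i$, so $\dim(B/zB)_n=2i+2-\dim\bar{\mathcal K}_i=c$ for all $n\ge i$.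

From $B_{n-1}\to B_n\to(B/zB)_n\to0$ we get $b_n-b_{n-1}\le c$ for $n>i$, so $b_n\le\rho(i)+c(n-i)$. The form $z$ is a nonzerodivisor on $\mathcal B$, and $\mathcal B/z\mathcal B$ has constant Hilbert polynomial $c$, so it has length $c$ and $\chi(\mathcal B(n))-\chi(\mathcal B(n-1))=c$ for all $n$. For $n\gg0$, $b_n=\chi(\mathcal B(n))$, hence $\chi(\mathcal B(i))=b_n-c(n-i)\le\rho(i)$.

**Step 2. The curve of degree $c$.** We extract an honest plane curve from $\mathcal B$. Let $\mathcal T\subset\mathcal B$ be the maximal subsheaf of finite length and $\mathcal B'=\mathcal B/\mathcal T$. It is nonzero because $c>0$, and pure of dimension $1$. At closed points of its support $\mathcal B'$ has depth $1$. By Auslander–Buchsbaum (projective dimension plus depth is the dimension, here $2$) it has local projective dimension $1$. So $\mathcal G'=\ker(\mathcal O_P^2\to\mathcal B')$ is locally free of rank $2$. The map $\det\mathcal G'\to\det\mathcal O_P^2=\mathcal O_P$ is injective, and its image is the ideal of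 a curve $T$ with support $\operatorname{supp}\mathcal B'$.

To compute $\deg T$, restrict $0\to\mathcal G'\to\mathcal O_P^2\to\mathcal B'\to0$ to a line $z'=0$ with $z'$ a nonzerodivisor on $\mathcal B'$. It stays exact, so the degree of $\mathcal G'$ on the line is $-\mathrm{length}(\mathcal B'/z'\mathcal B')$, and it is also $-\deg T$. So $\deg T=\mathrm{length}(\mathcal B'/z'\mathcal B')$, the leading coefficient of $\chi(\mathcal B'(n))$, which is $c$, since $\mathcal T$ contributes only a constant.

**Step 3. If $Z\in\operatorname{supp}\mathcal B'$.** Then the equation of $T$, of degree $c$, is a nonzero element of $I_Z$, and $c\ge s$ by Step 3.3. This is the claim.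

**Step 4. If $Z\notin\operatorname{supp}\mathcal B'$.** We look for a contradiction. Since $G\subset\mathcal K$, $\mathcal B$ surjects onto $\tilde M$. This is a skyscraper at $Z$ with $h^0=d$, because $M_n=L$ for $n\gg0$. As $\mathcal B'$ vanishes at $Z$, the stalks of $\mathcal B$ and $\mathcal T$ at $Z$ agree, so $h^0(\mathcal T)\ge d$ and
$$\chi(\mathcal B(i))\ge d+\chi(\mathcal B'(i)).$$

Next, $\chi(\mathcal B'(i))\ge0$. The image of the first factor $\mathcal O_P\to\mathcal B'$ is a cyclic subsheaf of $\mathcal B'$, so it is $0$ or pure of dimension $1$. An unmixed ideal of height $1$ in a regular local ring is principal, so the image is $\mathcal O_{T'}$ for a plane curve $T'$ of some degree $c'\ge0$. The cokernel is a quotient of the second factor, $\mathcal O_P/J$ with $J\ne0$. If $T''$ is the divisorial part of $J$, of degree $c''$, then $\mathcal O_P/J\to\mathcal O_{T''}$ is onto with kernel of finite length. Comparing leading coefficients, $c'+c''=c$. A plane curve of degree $e$ has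
$$\chi(\mathcal O(i))=\tfrac12\bigl((i+2)(i+1)-(i-e+2)(i-e+1)\bigr)=\tfrac12e(2i+3-e).$$
By Lemma 6.4 and (6), $c',c''\le c\le u_{j_2-1}=j+j_2\le2j_2\le2i$, so both contributions are $\ge0$, and the finite length part adds a nonnegative number.

With (7), $\rho(i)\ge\chi(\mathcal B(i))\ge d$. But $\rho(i+1)=\rho(i)+c\le d$ and $c>0$, a contradiction. $\square$

**Corollary 7.2.** If $i\ge j_2$ and $u_i<s$, then from index $i$ on $u$ strictly decreases until it reaches $0$, and then stays $0$.

*Proof.* By Lemma 6.4, $u$ does not increase from $i$ on. By Proposition 7.1 no two consecutive values can be equal and positive, as they would be $<s$. $\square$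

The sequence $(2,4,2,2,2)$ of the last section is now excluded.

## 8. The inequality of Theorem B

Throughout this section $s\ge3$ and $A\not\le H$. By Lemma 4.2, $\mathcal K_1=0$, so $j\ge2$ and $\rho(1)=6$.

**Step 8.1. The excess $e_l$.** This step rewrites $\sum\delta_i$ in terms of a quantity that compares $A$ with a pencil from a line. For $l\ge1$ put $e_l=\rho(l-1)-H(l)$. (If $\varphi$ were a quotient $f_1/f_2$ of values of linear forms, then $V_{l-1}+\varphi V_{l-1}\subset(f_2/z_0)^{-1}V_l$ and all $e_l\le0$.) From the definitions,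
$$e_l=\delta_{l-1}-h_l=\delta_l-u_l\ge-u_l,\qquad e_l-e_{l-1}=u_{l-1}-h_l\ (l\ge2),\qquad e_l=0\ (l\gg0).\tag{8}$$
Moreover $e_1=2-3=-1$ and $e_2=6-6=0$. Summing $\delta_{l-1}=e_l+h_l$ over $l\ge1$, with $\sum_{l\ge1}h_l=d-1$,
$$\sum_{i\ge0}\delta_i=d-2+\sum_{l\ge2}e_l.\tag{9}$$
So we need $\sum_{l\ge2}e_l\ge-1$, with one exception.

**Step 8.2. Where $e$ can go down.** This step isolates the last, dangerous part of the sequence. For $2\le l\le j_2$, by (6), (8) and $h_l\le l+1$,
$$e_l-e_{l-1}\ge l+\min(l,j)-(l+1)=\min(l,j)-1\ge1.\tag{10}$$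
Let $i_0$ be the least $i\ge j_2$ with $u_i<h_{i+1}$. If there is none, then $e_l$ is nondecreasing for $l\ge2$, from $0$ to $0$, so $\sum\delta_i=d-2$. Otherwise $(e_l)$ is nondecreasing for $2\le l\le i_0$, so it is $\ge0$ there. Put
$$\varepsilon=e_{i_0},\qquad \Sigma=\sum_{l=2}^{i_0}e_l,\qquad \Sigma\ge\varepsilon\ge0 .$$
Also $u_{i_0}<h_{i_0+1}\le s$, so by Corollary 7.2 *$u$ strictly decreases (until $0$) from index $i_0$ on*. We assume from here on that $i_0$ exists.

**Step 8.3. $s=3$, and any $s$ with $u_{i_0}\le2$.** We bound the tail by $-\sum u_l$. If $u_{i_0}\le2$, then $u_{i_0+1}\le1$ and $u_l=0$ for $l\ge i_0+2$, so $\sum_{l>i_0}e_l\ge-1$ and $\sum\delta_i\ge d-3$. For $s=3$ we always have $u_{i_0}\le2$.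

**Step 8.4. $s=4$.** Here the exception appears. If $u_{i_0}\le2$, use Step 8.3. Let $u_{i_0}=3$. Then $h_{i_0+1}=4$ and $e_{i_0+1}=\varepsilon-1\ge-1$. Further $u_{i_0+1}\le2$, $u_{i_0+2}\le1$, $u_l=0$ for $l\ge i_0+3$, so $e_{i_0+2}\ge-1$ and $e_l\ge0$ for $l\ge i_0+3$. Thus $\sum_{l\ge2}e_l\ge-2$ and $\sum\delta_i\ge d-4$.

Suppose equality holds. Then $\Sigma=\varepsilon=0$, $e_{i_0+1}=e_{i_0+2}=-1$, $e_l=0$ for $l\ge i_0+3$. From $-1=e_{i_0+2}\ge-u_{i_0+2}$ we get $u_{i_0+2}=1$, so $u_{i_0+1}=2$. By (8), $0=e_{i_0+2}-e_{i_0+1}=2-h_{i_0+2}$ and $1=e_{i_0+3}-e_{i_0+2}=1-h_{i_0+3}$. So $h_{i_0+2}=2$, $h_{i_0+3}=0$, and by (1) $h_l=4$ for $3\le l\le i_0+1$. With $c=i_0+1\ge j_2+1\ge3$ and (3),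
$$h=(1,2,3,\underbrace{4,\dots,4}_{c-2},2),\qquad d=4c,\qquad d+g-1=\sum ih_i=8+4\Bigl(\tfrac{c(c+1)}2-3\Bigr)+2(c+1)=2c^2+4c-2,\tag{11}$$
hence $g=2c^2-1$.

**Step 8.5. $s\ge5$: set-up.** We show $\sum_{l\ge2}e_l\ge-1$. If $e_l\ge0$ for all $l>i_0$ we are done. Otherwise let $l^*>i_0$ be least with $e_{l^*}<0$, $r=l^*-i_0\ge1$, $w=u_{l^*}$. Since $e_{l^*}\ge-w$, $w\ge1$. By strict decrease $u_{i_0+q}\ge w+r-q$ for $0\le q\le r$, and $u_{l^*},u_{l^*+1},\dots$ is at most $w,w-1,\dots$. As $e_l\ge0$ for $i_0<l<l^*$,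
$$\sum_{l\ge2}e_l\ge\Sigma-\sum_{l\ge l^*}u_l\ge\Sigma-\tbinom{w+1}2.\tag{12}$$
Adding the increments (8) from $i_0$ to $l^*$,
$$\sum_{q=0}^{r-1}\bigl(h_{i_0+q+1}-u_{i_0+q}\bigr)=\varepsilon-e_{l^*}\ge\varepsilon+1.\tag{13}$$
So a large $w$ makes the loss in (12) large, but (13) limits $w$.

We also need lower bounds for $e_l$, from (10) and $e_2=0$. If $j=2$, then $j_2\ge s-2$; so $e_l\ge l-2$ for $2\le l\le j_2$, and $e_l\ge j_2-2\ge s-4$ for $j_2\le l\le i_0$. If $j\ge3$, the increments for $3\le l\le j_2$ are $\ge2$; so $e_l\ge2(l-2)$ for $2\le l\le j_2$, and $e_l\ge2(j_2-2)\ge s-4$ for $j_2\le l\le i_0$, as $2j_2\ge j+j_2\ge s$.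

**Case A: $i_0\le s-3$.** Then $j_2\le s-3$, which excludes $j=2$; so $j\ge3$, $j_2\ge3$. Let $a=i_0-j_2\ge0$. From $i_0\le s-3\le j+j_2-3\le2j_2-3$ we get $a\le j_2-3$. Here $\varepsilon\ge2(j_2-2)$ and
$$\Sigma\ge\sum_{l=2}^{j_2}2(l-2)+2a(j_2-2)=(j_2-1)(j_2-2)+2a(j_2-2).$$
Since $h_l\le l+1$, the left side of (13) is at most $\sum_{q=0}^{r-1}(i_0+2-w-r+2q)=r(i_0+1-w)$. Also $w+r\le u_{i_0}\le h_{i_0+1}-1\le i_0+1$. So $c_0=i_0+1-w$ satisfies $c_0\ge r$, and $c_0^2\ge rc_0\ge\varepsilon+1\ge2j_2-3$.

If $j_2=3$: then $a=0$, $i_0=3$, $c_0\ge2$, $w+1=5-c_0\le3$, $\Sigma\ge2$, so $\sum_{l\ge2}e_l\ge2-3=-1$.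

If $j_2\ge4$: then $c_0^2\ge5$, so $c_0\ge3$ and $w+1=i_0+2-c_0\le j_2+a-1$. Since $\binom{j_2+a-1}2=\frac12\bigl((j_2-1)(j_2-2)+a(2j_2-3)+a^2\bigr)$,
$$\Sigma-\tbinom{j_2+a-1}2\ge\tfrac{(j_2-1)(j_2-2)}2+\tfrac{a(2j_2-5-a)}2\ge0,$$
because $2j_2-5-a\ge j_2-2>0$.

**Case B: $i_0\ge s-2$.** First, $e_l\ge l-2$ for $2\le l\le s-2$: for $l\le j_2$ this is in the bounds above, and for $j_2\le l\le s-2$ we have $e_l\ge s-4\ge l-2$. So $\Sigma\ge\sum_{l=2}^{s-2}(l-2)=\binom{s-3}2$, and $\varepsilon\ge s-4$. Since $w+r\le u_{i_0}\le s-1$, write $w=s-1-r-v$ with $v\ge0$. Using $h\le s$, the left side of (13) is at most $\sum_{q=0}^{r-1}(s-w-r+q)=r(1+v)+\frac{r(r-1)}2$, so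
$$\tfrac{r(r+1)}2+rv\ge\varepsilon+1\ge s-3.\tag{14}$$
We compare $\binom{w+1}2=\binom{s-r-v}2$ with $\binom{s-3}2$.

If $r\ge3$: $w+1\le s-3$, and (12) gives $\sum_{l\ge2}e_l\ge0$.

If $r=2$: (14) reads $3+2v\ge s-3$. If $v\ge1$, then $w+1=s-2-v\le s-3$ and we are done as before. For $s\ge7$, (14) forces $v\ge1$. There remain $(s,v)=(6,0)$ and $(5,0)$.

If $r=1$: $v\ge s-4$ and $w+1=s-1-v\le3$. If $s\ge6$, then $\Sigma\ge\binom{s-3}2\ge3\ge\binom{w+1}2$. If $s=5$ and $v\ge2$, then $w+1\le2$ and $\Sigma\ge1\ge\binom{w+1}2$. There remains $(s,v)=(5,1)$.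

**Subcase $s=6$, $r=2$, $v=0$.** Then $w=3$, and $w+r\le u_{i_0}\le5$ forces $(u_{i_0},u_{i_0+1},u_{i_0+2})=(5,4,3)$. The two terms of (13) are $\le1$ and $\le2$, and their sum is $\varepsilon-e_{l^*}\ge\varepsilon+1\ge3$. So the terms are $1$ and $2$, $\varepsilon=2$, $e_{i_0+1}=1$, $e_{i_0+2}=-1$. The rest is $\sum_{l\ge i_0+3}e_l\ge-(2+1)$. With $\Sigma\ge\binom32=3$ the total is $\ge3+1-1-3=0$.

**Subcase $s=5$, $r=1$, $v=1$.** Then $w=2$, $u_{i_0}\ge3$. The single term of (13) is $\le2$ and equals $\varepsilon-e_{l^*}\ge\varepsilon+1\ge2$. So $\varepsilon=1$, $e_{l^*}=-1$, and $\sum_{l>l^*}e_l\ge-1$. With $\Sigma\ge1$ the total is $\ge-1$.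

**Subcase $s=5$, $r=2$, $v=0$.** Then $w=2$ and $(u_{i_0},u_{i_0+1},u_{i_0+2})=(4,3,2)$, so $h_{i_0+1}=5$ and $e_{i_0+1}=\varepsilon-1$. The sum in (13) is $\le1+2=3$, so $\varepsilon-e_{l^*}\le3$ and $\varepsilon\in\{1,2\}$. Also $\sum_{l>l^*}e_l\ge-1$.

If $\varepsilon=2$: $e_{i_0+1}=1$, $e_{l^*}=-1$, $\Sigma\ge\varepsilon=2$, and the total is $\ge2+1-1-1=1$.

If $\varepsilon=1$: $e_{i_0+1}=0$, $\Sigma\ge1$, $e_{l^*}\in\{-1,-2\}$. If $e_{l^*}=-1$, the total is $\ge1+0-1-1=-1$. If $e_{l^*}=-2=-u_{l^*}$, then $\delta_{l^*}=e_{l^*}+u_{l^*}=0$, and here the field structure helps once more. By Lemma 4.3 some $n_0\ge2$ divides $H(l^*)$ and $H(l^*+1)$, hence $h_{l^*+1}$. Also $e_{l^*+1}=\delta_{l^*}-h_{l^*+1}=-h_{l^*+1}\ge-u_{l^*+1}\ge-1$, so $h_{l^*+1}\le1$. Hence $h_{l^*+1}=0$ and $e_{l^*+1}=0$. For $l\ge l^*+2$ we have $u_l=0$ and $e_l\ge0$. The total is $\ge1+0-2=-1$.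

So $\sum\delta_i\ge d-3$ whenever $s\ge5$. By (2), $m\ge\sum\delta_i$. Together with Steps 8.3 and 8.4 this shows: if $s\ge3$ and $A\not\le H$, then $m\ge d-3$, or else $s=4$, $h$ is as in (11), and $m=d-4$. This is the inequality of Theorem B. The existence of the exceptions is shown in Section 12.

## 9. Trisecant lines exist when $s\ge3$

To pass from $m\ge d-3$ to $m\ge d-k$ we need $k\ge3$.

**Proposition 9.1.** If $s\ge3$, then $k\ge3$.

*Proof.* By (1), $d\ge1+2+3=6$. Suppose no line meets $C$ in length $\ge3$. Fix $p\in C$ and put $\mathcal M=\mathcal O_C(1)(-p)$, so $h^0(\mathcal M)=3$. For every effective $\xi$ of degree $2$, $p+\xi$ lies on no line, so exactly one plane contains it: $h^0(\mathcal M(-\xi))=1=h^0(\mathcal M)-2$. Hence $\mathcal M$ is very ample, and it embeds $C$ as a smooth plane curve of degree $e=d-1\ge5$. Then $\omega_C=\mathcal M^{e-3}$, and $\omega_C\otimes\mathcal M^{-1}=\mathcal M^{e-4}$ is base point free, so $h^0(\omega_C\otimes\mathcal M^{-1}(-p))=h^0(\omega_C\otimes\mathcal M^{-1})-1$.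 By Riemann–Roch, passing from $\mathcal M$ to $\mathcal M(p)$ raises the degree by $1$ and lowers $h^1$ by $1$, so $h^0(\mathcal M(p))=h^0(\mathcal M)=3$. But $\mathcal M(p)=\mathcal O_C(1)$ has $h^0=4$, a contradiction. $\square$

## 10. Quadrisecant lines in the exceptional numerical case

In case (11) we only know $m\ge d-4$, so we need $k\ge4$. We show that a certain intersection number, which would be $0$ if there were no $4$-secant line, is not $0$.

**Proposition 10.1.** If $d=4c$ and $g=2c^2-1$ with $c\ge3$, then $k\ge4$.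

*Proof.* Put $\mathcal L=\mathcal O_C(1)$.

**Step 1. A bundle whose degeneracy locus is the set of $4$-secants.** On $C^4\times C$ let $\Delta_{i5}$ be the locus where the $i$-th and fifth coordinates agree, and $D_i=\Delta_{15}+\dots+\Delta_{i5}$. Let $\mathrm{pr}$ be the projection to $C^4$ and $\mathcal F=\mathrm{pr}_*(\mathcal O_{D_4}\otimes\mathrm{pr}_5^*\mathcal L)$, a vector bundle of rank $4$ with fiber $H^0(\mathcal L|_{x_1+\dots+x_4})$ at $(x_1,\dots,x_4)$. The kernel of $\mathcal O_{D_i}\to\mathcal O_{D_{i-1}}$ is $\mathcal O_{\Delta_{i5}}(-D_{i-1})$, and $\Delta_{i5}\cong C^4$. So $\mathcal F$ has a filtration by line bundles with first Chern classes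
$$a_i=\ell_i-\sum_{b<i}\Delta_{bi}\quad(1\le i\le4),\qquad\ell_i=c_1(\mathrm{pr}_i^*\mathcal L).$$
The evaluation map $H^0(\mathcal L)\otimes\mathcal O\cong\mathcal O^4\to\mathcal F$ has rank $\le2$ at $(x_i)$ exactly when two independent linear forms vanish on the divisor $\sum x_i$, i.e. when it lies on a line. Suppose $k\le3$; then this never happens. By the Thom–Porteous formula (Fulton, *Intersection Theory*, Thm. 14.4), the class $c_2^2-c_1c_3$ of $\mathcal F$ is represented by a cycle class supported on the locus of rank $\le2$. So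
$$\mathsf N:=\int_{C^4}(c_2^2-c_1c_3)(\mathcal F)=0 .$$

**Step 2. The rules of computation.** We work modulo algebraic equivalence. Let $p_i$ be the class of $\mathrm{pr}_i^*(\text{point})$, $\gamma=2g-2$, $\nu=2d+\gamma$. Then
$$\ell_i=dp_i,\quad p_i^2=0,\quad p_a\Delta_{ab}=p_b\Delta_{ab}=p_ap_b,\quad\Delta_{ab}^2=-\gamma\,p_a\Delta_{ab},\quad\Delta_{ab}\Delta_{ac}=\Delta_{abc},$$
where $\Delta_{abc}$ is the small diagonal; the fourth rule holds because the normal bundle of the diagonal in $C\times C$ is the tangent bundle. The coefficients of $a_i^2a_j^2$, $a_i^2a_ja_k$, $a_1a_2a_3a_4$ in $c_2^2$ are $1,2,6$, and in $c_1c_3$ they are $0,1,4$. So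
$$c_2^2-c_1c_3=\sum_{i<j}a_i^2a_j^2+\sum a_i^2a_ja_k+2a_1a_2a_3a_4,$$
the middle sum over distinct $i,j,k$ with $j<k$.

**Step 3. From $C^4$ to $C^3$.** We integrate out $x_4$ with the projection formula. Let $p:C^4\to C^3$ forget $x_4$. Then $p_*a_4=d-3$. Expanding $a_4^2=(dp_4-\Delta_{14}-\Delta_{24}-\Delta_{34})^2$, the terms $-2dp_4\Delta_{i4}$ push forward to $-2dp_i$, $\Delta_{i4}^2$ to $-\gamma p_i$, and $2\Delta_{i4}\Delta_{l4}$ to $2\Delta_{il}$. So
$$p_*a_4^2=W:=-\nu(p_1+p_2+p_3)+2(\Delta_{12}+\Delta_{13}+\Delta_{23}).$$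
The classes $a_1,a_2,a_3$ come from $C^3$, and the part without $a_4$ is a class of degree $4$ on $C^3$, hence $0$. So
$$\mathsf N=\mathsf B+(d-3)\mathsf A,\qquad\mathsf B=\int_{C^3}W\sum_{i\le j\le3}a_ia_j,\qquad\mathsf A=\int_{C^3}\Bigl(\sum_{i\ne j\le3}a_i^2a_j+2a_1a_2a_3\Bigr).$$

**Step 4. From $C^3$ to $C^2$; the number $\mathsf A$.** Now integrate out $x_3$. Let $q:C^3\to C^2$ forget $x_3$, and put $\Delta=\Delta_{12}$, $\sigma=a_1+a_2=d(p_1+p_2)-\Delta$, $W_0=-\nu(p_1+p_2)+2\Delta$. As before $q_*a_3=d-2$ and $q_*a_3^2=W_0$. On $C^2$: $a_1^2=0$, $a_1a_2=d(d-1)$, $a_2^2=-2d-\gamma=-\nu$, $(p_1+p_2)\sigma=2d-2$, $\Delta\sigma=2d+\gamma=\nu$. Hence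
$$\sigma^2=2d(d-1)-\nu,\quad W_0\sigma=-\nu(2d-2)+2\nu=-2\nu(d-2),\quad W_0^2=2\nu^2-8\nu-4\gamma,$$
$$\eta:=a_1^2+a_1a_2+a_2^2=d(d-1)-\nu .$$
The integrand of $\mathsf A$ is $a_3^2\sigma+a_3\sigma^2$ plus a class of degree $3$ from $C^2$, which is $0$. So
$$\mathsf A=W_0\sigma+(d-2)\sigma^2=(d-2)\bigl(2d(d-1)-3\nu\bigr).$$

**Step 5. The number $\mathsf B$.** Write $W=W_0+W_3$, $W_3=-\nu p_3+2D$, $D=\Delta_{13}+\Delta_{23}$, and $\sum_{i\le j\le3}a_ia_j=(a_1^2+a_1a_2+a_2^2)+a_3\sigma+a_3^2$ with $a_3=dp_3-D$. The contributions are these.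

1. The $W_0$-part is $(d-2)W_0\sigma+W_0^2$.
2. $q_*W_3=4-\nu$, which contributes $(4-\nu)\eta$.
3. $W_3a_3=(\nu+2d)p_3D-2D^2$, with $q_*(p_3D)=p_1+p_2$ and $q_*D^2=-\gamma(p_1+p_2)+2\Delta$. So $q_*(W_3a_3)=(\nu+2d+2\gamma)(p_1+p_2)-4\Delta=(3\nu-2d)(p_1+p_2)-4\Delta$, as $\gamma=\nu-2d$. Multiplying by $\sigma$ gives $(3\nu-2d)(2d-2)-4\nu$.
4. On $C^3$, $p_3\Delta_{13}^2=0$ and $p_3\Delta_{123}=1$, so $p_3D^2=2$. Also $\Delta_{13}^3=\Delta_{23}^3=0$ (degree $3$ from a surface), so $D^3=3\Delta_{13}^2\Delta_{23}+3\Delta_{13}\Delta_{23}^2=-6\gamma$. So $p_3a_3^2=2$, $Da_3^2=-2dp_3D^2+D^3=-4d-6\gamma$, and $\int W_3a_3^2=-2\nu-8d-12\gamma$.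

With $\gamma=\nu-2d$ the pieces are
$$\begin{aligned}
(d-2)W_0\sigma&=-2\nu d^2+8\nu d-8\nu,\\
W_0^2&=2\nu^2-12\nu+8d,\\
(4-\nu)\eta&=4d^2-4d-4\nu-\nu d^2+\nu d+\nu^2,\\
(3\nu-2d)(2d-2)-4\nu&=6\nu d-10\nu-4d^2+4d,\\
-2\nu-8d-12\gamma&=-14\nu+16d,
\end{aligned}$$
and their sum is $\mathsf B=3\nu^2-3\nu d^2+15\nu d-48\nu+24d$. Adding $(d-3)\mathsf A=2d(d-1)(d-2)(d-3)-3\nu d^2+15\nu d-18\nu$,
$$\tfrac12\mathsf N=d(d-1)(d-2)(d-3)-3\nu d^2+15\nu d-33\nu+12d+\tfrac32\nu^2 .\tag{15}$$
(For $c=3$, i.e. $d=12$, $g=17$, $\nu=56$, this gives $11880-24192+10080-1848+144+4704=768$.)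

**Step 6. Substitution.** For $d=4c$, $g=2c^2-1$ we have $\gamma=4c^2-4$ and $\nu=4(c^2+2c-1)$. Then
$$\begin{aligned}d(d-1)(d-2)(d-3)&=256c^4-384c^3+176c^2-24c,\\-3\nu d^2&=-192c^4-384c^3+192c^2,\\15\nu d&=240c^3+480c^2-240c,\\-33\nu+12d&=-132c^2-216c+132,\\\tfrac32\nu^2&=24c^4+96c^3+48c^2-96c+24,\end{aligned}$$
and hence
$$\tfrac12\mathsf N=88c^4-432c^3+764c^2-576c+156=4(c-1)(22c^3-86c^2+105c-39).$$
The last factor is $594-774+315-39=96$ for $c=3$ (so $\frac12\mathsf N=8\cdot96=768$, as found above), and for $c\ge4$ it equals $c^2(22c-86)+(105c-39)>0$. So $\mathsf N\ne0$ for all $c\ge3$, against Step 1. Hence $k\ge4$. $\square$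

## 11. Proof of Theorem A, and the pencils that compute the gonality

*Proof of Theorem A.* The case $s=2$ is Proposition 5.1. Let $s\ge3$ and let $A$ be a gonality pencil, $m=\operatorname{gon}(C)$, $h^0(A)=2$. By Lemma 2.1, $m\le d-k$. If $H^0(\mathcal O_C(1)\otimes A^{-1})\ne0$, then $m\ge d-k$ by Lemma 2.2. Otherwise Section 8 gives either $m\ge d-3\ge d-k$, by Proposition 9.1, or we are in case (11) with $m=d-4\ge d-k$, by Proposition 10.1. In all cases $m=d-k$. $\blacksquare$

**Remark 11.1.** Let $s\ge3$. If $k\ge5$, or if $k=4$ and $C$ is not of type (11), then *every* gonality pencil is cut out by the planes through a $k$-secant line. Indeed $m=d-k$ is then smaller than Section 8 allows for $A\not\le H$. So $H^0(\mathcal O_C(1)\otimes A^{-1})\ne0$, and Lemma 2.2 gives a line meeting $C$ in length $\ge d-m=k$, hence exactly $k$.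

## 12. Quartic surfaces through an elliptic quartic: the exceptional pencils

It remains to show that the exception in Theorem B occurs for every $c\ge3$.

**Step 12.1. A smooth quartic with an elliptic pencil.** We look for a pencil on a surface and restrict it. Let $E$ be a smooth elliptic quartic, the intersection of quadrics $q,q'$ (general quadrics will do, by Bertini); $\omega_E\cong\mathcal O_E$ and $I_E=(q,q')$. A general quartic $X=\{\mathsf aq+\mathsf bq'=0\}$, with quadrics $\mathsf a,\mathsf b$, is smooth. Off $E$: at a point $y\notin E$ some combination of $q,q'$ is nonzero, and multiplying it by quadrics we get every value and first derivative at $y$. So being singular at $y$ is $4$ conditions, and as $y$ moves in dimension $3$, the quartics of the system that are singular somewhere off $E$ do not fill it. Along $E$: the differentials of $q,q'$ are independent there, so $X$ is singular only where $\mathsf a=\mathsf b=0$, and for general $\mathsf a,\mathsf b$ there is no such point on $E$.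

We have $K_X=0$, $H^1(\mathcal O_X(n))=0$ for all $n$, and by adjunction $\mathcal O_E(E)\cong\omega_E\cong\mathcal O_E$, so $E^2=0$. From $0\to\mathcal O_X\to\mathcal O_X(E)\to\mathcal O_E\to0$ and $H^1(\mathcal O_X)=0$, $h^0(\mathcal O_X(E))=2$, and a section that restricts to $1$ on $E$ shows that $\mathcal O_X(E)$ is base point free.

**Step 12.2. The curve.** Let $H$ be the hyperplane class on $X$ and $C\in|(c-1)H+E|$ a smooth member. This exists by Bertini, since very ample plus base point free is very ample. Its degree is $C\cdot H=4(c-1)+4=4c$.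

*$C$ is ACM.* Let $Y$ be $C$ or $E$. From $0\to\mathcal O_{\mathbb P^3}(-4)\to\mathcal I_Y\to\mathcal O_X(-Y)\to0$ and the vanishing of $H^1,H^2$ of line bundles on $\mathbb P^3$, $H^1(\mathcal I_Y(n))=H^1(\mathcal O_X(nH-Y))$. So
$$H^1(\mathcal I_C(n))=H^1(\mathcal O_X((n-c+1)H-E))=H^1(\mathcal I_E(n-c+1))=0\quad\text{for all }n,$$
as $E$ is a complete intersection. In particular $C$ is connected. The same vanishing and duality on $X$ give
$$H^1(\mathcal O_X(nH+E))=0\quad\text{for all }n.\tag{16}$$

*$s=4$ and $g=2c^2-1$.* A cubic surface containing $C$ does not contain $X$, so it would give a nonzero section of $\mathcal O_X(3H-C)=\mathcal O_X((4-c)H-E)$. Here $4-c\le1$. If $4-c=1$ there is no such section because $E$ lies in no plane; if $4-c\le0$, the class has negative degree with respect to $H$. So no surface of degree $\le3$ contains $C$: $s=4$, and $C$ is nondegenerate. By adjunction $2g-2=C^2=4(c-1)^2+8(c-1)=4c^2-4$.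

**Step 12.3. The pencil.** Let $A=\mathcal O_X(E)|_C$. It is base point free of degree $C\cdot E=4(c-1)=d-4$. As $E-C=-(c-1)H$ has $H^0=H^1=0$, $h^0(A)=h^0(\mathcal O_X(E))=2$.

**Step 12.4. It does not come from a line.** We show $H^0(\mathcal O_C(1)\otimes A^{-1})=0$ with
$$0\to\mathcal O_X(H-E-C)\to\mathcal O_X(H-E)\to\mathcal O_C(1)\otimes A^{-1}\to0 .$$
First, $H^0(\mathcal O_X(H-E))=0$, as $E$ lies in no plane. Next, $H-E-C=-(c-2)H-2E$, so $H^1(\mathcal O_X(H-E-C))$ is dual to $H^1(\mathcal O_X((c-2)H+2E))$. In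
$$0\to\mathcal O_X((c-2)H+E)\to\mathcal O_X((c-2)H+2E)\to\mathcal O_E((c-2)H+2E)\to0$$
the first sheaf has $H^1=0$ by (16). The last has degree $4(c-2)>0$ on the elliptic curve $E$, so its $H^1$ is $0$ too. Hence the middle $H^1$ vanishes, and $H^0(\mathcal O_C(1)\otimes A^{-1})=0$.

So $A$ is a base point free complete pencil of degree $d-4$ that is not cut out by planes through a line, for every $c\ge3$. With Section 8 this completes the proof of Theorem B. $\blacksquare$

For these curves Theorem A and Proposition 10.1 give $\operatorname{gon}(C)=d-k\le d-4$. So here too the gonality is computed by multisecants.
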